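# The Riesz transform $\mathcal R_0$ on $\mathbb R^2\rtimes\mathbb R^+$: a logarithmic loss on the atomic Hardy space

## 1. $\mathcal R_0$ does not preserve $H^1$

Let $G=\mathbb R^2\rtimes\mathbb R^+$ with product $(x,a)\cdot(x',a')=(x+ax',aa')$ and right Haar measure $d\rho=a^{-1}dx\,da$. Let $X_0=a\partial_a$, $X_i=a\partial_{x_i}$ $(i=1,2)$, $\Delta=-(X_0^2+X_1^2+X_2^2)$, $\mathcal R_i=X_i\Delta^{-1/2}$. Let $H^1$ be the atomic Hardy space built on Calderón–Zygmund (CZ) sets; each CZ set carries a parameter $r>0$. All these notions are made precise in Section 2. We put $\|f\|_{H^1}=\infty$ when $f\notin H^1$.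

**Theorem 1.** There are absolute constants $C,c>0$ and, for every real $n\ge2$, a function $f_n\in C_c^\infty(G)$ such that $f_n/32$ is an $H^{1,\infty}$-atom supported in a CZ set with parameter $r=n$ (so $\|f_n\|_{H^1}\le C$), while
$$\|\mathcal R_0f_n\|_{H^1}\ge c\log(1+n).$$
In particular $\mathcal R_0$ is not bounded on $H^1$.

**Corollary.** (a) There is $f\in H^1$ with $\mathcal R_0f\notin H^1$. (b) For $X=c_0X_0+c_1X_1+c_2X_2$, the operator $X\Delta^{-1/2}$ is bounded on $H^1$ if and only if $c_0=0$.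

**Theorem 2.** There is $C$ such that $\|\mathcal R_0A\|_{H^1}\le C\log(2+r)$ for every $H^{1,\infty}$-atom $A$ supported in a CZ set with parameter $r>0$. Together with Theorem 1: for $r\ge2$, the supremum of $\|\mathcal R_0A\|_{H^1}$ over $H^{1,\infty}$-atoms $A$ supported in CZ sets of parameter $r$ is comparable to $\log(2+r)$. Consequently $\sum_j|\lambda_j|\log(2+r_j)<\infty$ implies $\mathcal R_0\sum_j\lambda_jA_j\in H^1$, and no weight of smaller order can replace $\log(2+r)$.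

The question comes from Peter Sjögren and Maria Vallarino, "Hardy spaces and Riesz transforms on a Lie group of exponential growth", arXiv:2406.08032 (2024). The facts we may use are these: $\mathcal R_0,\mathcal R_1,\mathcal R_2$ are bounded from $H^1$ to $L^1$, and $\mathcal R_1,\mathcal R_2$ are bounded from $H^1$ to $H^1$. What about $\mathcal R_0$ from $H^1$ to $H^1$? Theorem 1 says no, and in a concrete way: one smooth atom per scale is enough, and its image has norm at least a constant times the logarithm of the parameter. Theorem 2 says that nothing worse happens: a single atom never loses more than this logarithm, and atoms on small sets ($r<1$) lose nothing.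

Two tools are used. For the lower bound we need functions $g$ that pair boundedly with every atom but not with $\mathcal R_0f_n$. For the upper bound we need to know what it costs, in $H^1$ norm, to move mass from one place in $G$ to another. Both are governed by the shape of CZ sets, so we begin there.

## 2. The group, Calderón–Zygmund sets and atoms

**Measure and translations.** Right translation by $(x',a')$ sends $(x,a)$ to $(x+ax',aa')$; it multiplies $dx\,da$ by $a'$ and $a^{-1}$ by $1/a'$, so $\rho$ is right invariant. Left translation by $z_0=(x_0,a_0)$ sends $(x,a)$ to $(x_0+a_0x,a_0a)$, so $\rho(z_0E)=a_0^2\rho(E)$. With $\alpha=\log a$ we have $d\rho=dx\,d\alpha$, and $\rho(G)=\infty$. All $L^p$ spaces refer to $\rho$, and convolution is $f*g(z)=\int f(zy^{-1})g(y)\,d\rho(y)$.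

**Metric.** The left-invariant metric $ds^2=a^{-2}(dx_1^2+dx_2^2+da^2)$ makes $G$ the three-dimensional hyperbolic space. Write $z=(x,a)$, $w=(y,b)$, $\alpha=\log a$, $\beta=\log b$, $\delta=|x-y|$, and $d=d(z,w)$ for the hyperbolic distance. Then
$$\cosh d=\frac{P}{2ab},\qquad P=a^2+b^2+\delta^2 .$$

**Definition (CZ sets).** A CZ set is
$$R=[x_1-\tfrac L2,x_1+\tfrac L2]\times[x_2-\tfrac L2,x_2+\tfrac L2]\times[ae^{-r},ae^r],$$
with centre $(x,a)\in G$ and $r,L>0$ satisfying $e^2ar\le L<e^8ar$ if $r<1$, and $ae^{2r}\le L<ae^{8r}$ if $r\ge1$. Its measure is $\rho(R)=2rL^2$.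

For $r<1$ and $a=1$ this is a box with all sides comparable to $r$, that is, roughly a ball. For $r\ge1$ the picture is different. Fix the square, of side $L$, and measure height from $L$ downwards by $u=\log(L/\text{height})$. With $\lambda=\log(L/a)\in[2r,8r)$ the set occupies $u\in[\lambda-r,\lambda+r]$, and $(\lambda+r)/(\lambda-r)\le3$. So *over a fixed square, a large CZ set varies $u$ only by a factor at most $3$*: CZ sets behave like dyadic intervals in the logarithmic variable $u$. The example to keep in mind is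
$$R_n=[-\tfrac12,\tfrac12]^2\times[e^{-6n},e^{-4n}],$$
with centre $(0,e^{-5n})$, $r=n\geq 1$, $L=1$; it is a CZ set because $e^{-5n}e^{2n}\le1<e^{-5n}e^{8n}$. Here $u\in[4n,6n]$ and $\rho(R_n)=2n$.

**Definition (atoms, $H^1$).** For $1<p\le\infty$, an $H^{1,p}$-atom is a function $A$ supported in a CZ set $R$ with $\int A\,d\rho=0$ and $\|A\|_p\le\rho(R)^{-1+1/p}$. The space $H^{1,p}$ consists of all $f=\sum_j\lambda_jA_j$ in $L^1$ with $H^{1,p}$-atoms $A_j$ and $\sum_j|\lambda_j|<\infty$; the norm is the infimum of $\sum_j|\lambda_j|$. It is known that $H^{1,p}=H^{1,\infty}$ with equivalent norms for $1<p<\infty$; the space is called $H^1$, and we use the norm of $H^{1,\infty}$.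

For example, $\rho(R)^{-1}(\chi_{R^+}-\chi_{R^-})$, with $R^\pm$ the upper and lower halves of $R$ in the variable $\alpha$, is an $H^{1,\infty}$-atom. By Hölder, $\|A\|_1\le1$ for each atom, so atomic sums converge in $L^1$ and $\|f\|_1\le\|f\|_{H^{1}}$. The space is complete: if $\sum_k\|f_k\|_{H^1}<\infty$, choose for each $f_k$ a decomposition of cost at most $\|f_k\|_{H^1}+2^{-k}$ and concatenate them. The sum $f$ lies in $H^1$, and $\|f-\sum_{k\le N}f_k\|_{H^1}\le\sum_{k>N}(\|f_k\|_{H^1}+2^{-k})\to0$.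

**The operators.** The $X_i$ are left invariant, and $\Delta$ is left invariant and essentially selfadjoint on $L^2$ (from $C_c^\infty$). The $X_i$ are skew-adjoint for $\rho$ (for instance $\int a\partial_au\,v\,a^{-1}da=\int\partial_au\,v\,da$), so $\sum_i\|X_iu\|_2^2=\langle\Delta u,u\rangle=\|\Delta^{1/2}u\|_2^2$ on $C_c^\infty$. Now $C_c^\infty$ is a core for $\Delta$, hence for $\Delta^{1/2}$, because $\mathrm{Dom}(\Delta)$ is a core for $\Delta^{1/2}$ and the graph norm of $\Delta$ controls that of $\Delta^{1/2}$. Thus for $u\in\mathrm{Dom}(\Delta^{1/2})$ the distributional derivatives $X_iu$ are in $L^2$ and $\sum_i\|X_iu\|_2^2=\|\Delta^{1/2}u\|_2^2$. If $\Delta^{1/2}u=0$, then all $X_iu=0$, so $u$ is constant, and $u=0$ as $\rho(G)=\infty$. So $\Delta^{1/2}$ has dense range, and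
$$\mathcal R_0(\Delta^{1/2}u):=X_0u$$
extends to a contraction of $L^2$. For bounded $f\in H^1$ with compact support, $\mathcal R_0f$ means this.

In what follows $C,c$ are positive absolute constants that may change from line to line.

## 3. The kernel of $\Delta^{-1/2}$

**Step 1: the heat kernel.** The aim is an explicit formula for $e^{-t\Delta}$. Let $\mathcal L$ be the positive Laplace–Beltrami operator, so that
$$-\mathcal L=a^2(\partial_{x_1}^2+\partial_{x_2}^2+\partial_a^2)-a\partial_a=X_0^2+X_1^2+X_2^2-2X_0,$$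
since $X_0^2=a^2\partial_a^2+a\partial_a$. As $X_0(av)=a(1+X_0)v$,
$$-\mathcal L(av)=a\big[(1+X_0)^2-2(1+X_0)+X_1^2+X_2^2\big]v=a(-\Delta-1)v .$$
So $\Delta v=a^{-1}(\mathcal L-1)(av)$. The map $v\mapsto av$ preserves $C_c^\infty$ and is unitary from $L^2(d\rho)$ to $L^2(a^{-3}dx\,da)$. The heat kernel of $\mathcal L$ with respect to $a^{-3}dx\,da$ is $(4\pi t)^{-3/2}\frac d{\sinh d}e^{-t-d^2/4t}$ (Davies, *Heat Kernels and Spectral Theory*, §5.7). Conjugating, the kernel of $e^{-t\Delta}$ with respect to $d\rho(w)$ is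
$$\frac{1}{ab}\,(4\pi t)^{-3/2}\frac d{\sinh d}\,e^{-d^2/4t}.$$

**Step 2: integrate in $t$.** Since $\int_0^\infty t^{-2}e^{-d^2/4t}dt=4/d^2$, we get $\pi^{-1/2}\int_0^\infty t^{-1/2}(4\pi t)^{-3/2}e^{-d^2/4t}dt=\frac1{2\pi^2d^2}$. This suggests the kernel
$$K(z,w)=\frac1{2\pi^2\,d\,D},\qquad D=ab\sinh d, \tag{1}$$
where
$$4D^2=P^2-4a^2b^2=\big(\delta^2+(a-b)^2\big)\big(\delta^2+(a+b)^2\big). \tag{2}$$

**Step 3: the claim $\mathcal R_0f=X_0V$.** We show that for bounded $f$ with compact support,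
$$\mathcal R_0f=X_0V\ \text{ as distributions},\qquad V(z)=\int K(z,w)f(w)\,d\rho(w).$$
Let $\Phi_{\varepsilon,T}(\lambda)=\pi^{-1/2}\int_\varepsilon^Tt^{-1/2}e^{-t\lambda}dt$. For $\lambda>0$, $\lambda^{1/2}\Phi_{\varepsilon,T}(\lambda)$ increases to $1$ as $\varepsilon\to0$, $T\to\infty$. As $\ker\Delta^{1/2}=0$, the spectral theorem gives $\Delta^{1/2}\Phi_{\varepsilon,T}(\Delta)f\to f$ in $L^2$, hence $X_0\Phi_{\varepsilon,T}(\Delta)f=\mathcal R_0\big(\Delta^{1/2}\Phi_{\varepsilon,T}(\Delta)f\big)\to\mathcal R_0f$ in $L^2$. On the other hand the (positive) kernels of $\Phi_{\varepsilon,T}(\Delta)$ increase to $K$. Near the diagonal $K=O(d^{-2})$, which is integrable in dimension three, so $\int K(\cdot,w)|f(w)|d\rho(w)$ is locally integrable. By dominated convergence $\Phi_{\varepsilon,T}(\Delta)f\to V$ in $L^1_{loc}$, so $X_0\Phi_{\varepsilon,T}(\Delta)f\to X_0V$ as distributions. The two limits agree.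

**Step 4: smoothness of $V$.** Off the diagonal $K$ is smooth, so $V$ is smooth off $\mathrm{supp}f$. If $f\in C_c^\infty$, then $V\in C^\infty(G)$. To see this put $W(z)=\frac{1}{2\pi^2a\,d(z,e)\sinh d(z,e)}\in L^1_{loc}$, with $e=(0,1)$. By left invariance of $d$, $K(z,w)=b^{-2}W(w^{-1}z)$. In $\int f(zy^{-1})W(y)\,d\rho(y)$ substitute $y=u^{-1}$, with $u=(x_u,a_u)$; the inversion $(x,a)\mapsto(-x/a,1/a)$ turns $d\rho(y)$ into $a_u^{-2}d\rho(u)$. Then put $w=zu$, so that $d\rho(w)=a^2d\rho(u)$ and $a_u=b/a$. The result is $\int f(w)W(w^{-1}z)b^{-2}d\rho(w)$. So $V=f*W$, and one differentiates under the integral on $f(zy^{-1})$.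

**Step 5: derivatives.** Write $\partial_\beta=b\partial_b$, $\partial_\alpha=a\partial_a$. From $\cosh d=P/2ab$ we get $\sinh d\,\partial_\beta d=\frac{2b^2-P}{2ab}$. From (2), $8D\,\partial_\beta D=4b^2P-8a^2b^2$. Hence
$$\partial_\beta d=-\frac{a^2+\delta^2-b^2}{2D},\qquad\partial_\beta D=\frac{b^2(b^2+\delta^2-a^2)}{2D}, \tag{3}$$
and symmetrically with $a$ and $b$ exchanged. Also $d\ge|\alpha-\beta|$, because $\cosh d\ge\frac{a^2+b^2}{2ab}=\cosh(\alpha-\beta)$, and $D\ge\frac12(a-b)^2$, $D\ge\frac12\delta^2$ by (2).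

**A case by hand: $z$ and $w$ on the same vertical line.** If $\delta=0$ and $b<a$, then $d=\alpha-\beta$ and $D=\frac12(a^2-b^2)$, so
$$K=\frac{1}{\pi^2(\alpha-\beta)(a^2-b^2)},\qquad \partial_\beta\log K=\frac1{\alpha-\beta}+\frac{2b^2}{a^2-b^2}>0.$$
So a source far below $z$ is felt through the slowly varying factor $1/(\alpha-\beta)$: raising the source increases the potential, by a relative amount of about $1/d$ per unit of $\beta$. The proof of Theorem 1 rests on the fact that this remains true, up to constants, off the vertical line.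

## 4. Pairing $\mathcal R_0f$ with functions of $\log\frac{1+|x|}a$

**Vertical cancellation.** Let $f\in C_c^\infty$ be a multiple of an atom, $F=\mathcal R_0f=X_0V$ with $V\in C^\infty$. For fixed $x$, $V(x,a)\to0$ as $a\to0$ and as $a\to\infty$: for $b$ in a compact subset of $(0,\infty)$, $D\ge\frac12(a-b)^2$ is bounded below for $a$ near $0$ or $\infty$, while $d\ge|\alpha-\beta|\to\infty$. Since $F\in L^1$, for a.e. $x$
$$\int_0^\infty F(x,a)\frac{da}a=\int_0^\infty\partial_aV\,da=0 .$$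
So the simplest necessary condition for $F\in H^1$, namely $\int F\,d\rho=0$, holds, and even line by line. (The same argument for $\mathcal R_1f=X_1V$, with $D\ge\frac12\delta^2$, gives cancellation on horizontal lines in the direction $x_1$.) To see a failure we must test against nonconstant functions, and since the cancellation is vertical we take functions that vary with height. Put
$$\ell(x,a)=\log\frac{1+|x|}a,\qquad\ell^+=\max(\ell,0)=\log\frac{\max(1+|x|,a)}a .$$
Let $\psi$ be $C^1$ on $[0,\infty)$ with $\psi(0)=0$, and let $n\ge2$. The function $\psi(\min(\ell^+,n))$ is bounded and, for fixed $x$, locally Lipschitz in $a$; with $u=\ell(x,a)$ its derivative $a\partial_a$ is $-\psi'(u)$ for $0<u<n$ and $0$ for $u<0$ or $u>n$. Fubini and integration by parts on a.e. vertical line (the boundary terms vanish since $V\to0$) give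
$$\int F\,\psi(\min(\ell^+,n))\,d\rho=\int_{\mathbb R^2}\int_0^n\psi'(u)\,V\big(x,(1+|x|)e^{-u}\big)\,du\,dx . \tag{4}$$

**First attempt: $\psi(u)=u$.** The obvious choice is the height itself, $\psi(u)=u$. For the functions $f_n$ of Section 5 we shall find $V\ge0$ in (4), and $V\ge\frac1{600\pi^2n(1+|x|)^2}$ for $1+|x|\le e^n$, so this pairing is at least $\frac{n}{600\pi}$. That looks very good. But a pairing proves something only relative to what atoms can give. For $n\ge4$ consider the CZ set $R$ with centre $(0,e^{-n/2})$, $r=n/4$, $L=1=e^{-n/2}e^{2r}$. On it $\alpha\in[-\frac34n,-\frac14n]$ and $0\le\log(1+|x|)\le\log2$, so $0<\ell\le n$. The mean of $|\alpha-c|$ over an interval of length $n/2$ is at least $n/8$, so $\min(\ell^+,n)=\ell$ has mean oscillation at least $\frac n8-\log2$ on $R$, about any constant. The oscillation allowed to atoms is of the same order $n$ as the lower bound for the pairing, and the comparison yields only a constant.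 The attempt stops because large CZ sets see large differences of height.

**Which $\psi$ are admissible.** By Section 2, over a fixed square a CZ set with $r\ge1$ varies $u$ by a factor at most $3$. So $\psi$ should oscillate boundedly on each $[t,3t]$, which $\log(1+u)$ does. This is the function to use:
$$g_n=\min\{\log(1+\ell^+),\log(1+n)\}.$$

**Lemma 1.** There is $C_0$, independent of $n$, such that for each CZ set $R$ there is a constant $c_R$ with
$$\int_R|g_n-c_R|\,d\rho\le C_0\,\rho(R). \tag{5}$$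

*Proof.* As $t\mapsto\min(t,N)$ is $1$-Lipschitz, it is enough to treat $g=\log(1+\ell^+)$: the constant $c_R$ is then replaced by $\min(c_R,\log(1+n))$. Let $R$ have centre $(x_0,a_0)$, parameters $r,L$ and square $Q$. On $Q$ we have $|x-x_0|\le L/\sqrt2\le L$.

**Case $r<1$.** We show that $\ell^+$ itself is almost constant. On $R$, $|x-x_0|\le L<e^8a_0$ and $a/a_0\in[e^{-1},e]$. Hence $1+|x|+a\le1+|x_0|+(e^8+e)a_0$ and $1+|x_0|+a_0\le1+|x|+(e^8+1)e\,a$, so the two quantities $1+|x|+a$ and $1+|x_0|+a_0$ are comparable. As $\max(1+|x|,a)$ is within a factor $2$ of $1+|x|+a$, we get $|\ell^+(z)-\ell^+(x_0,a_0)|\le C$ on $R$. Finally $t\mapsto\log(1+t)$ is $1$-Lipschitz on $[0,\infty)$.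

**Case $r\ge1$.** We first compare $g$ with a function of the height alone. Let $T=1+|x_0|+L$, $t_0=\log(T/a_0)$, $c_R=\log(1+t_0)$. Then $t_0\ge\log(L/a_0)\ge2r$. On $R$ we have $a\le a_0e^r\le L$ and $|x-x_0|\le L$, so $\max(1+|x|,a)\le T$. Also $\log(T/a)\in[t_0-r,t_0+r]\subset[\frac12t_0,\frac32t_0]$, so $|\log(1+\log(T/a))-c_R|\le\log2$. Moreover
$$0\le\log(1+\log(T/a))-g\le\log(T/a)-\ell^+=\log\frac T{\max(1+|x|,a)}\le\log\frac T{1+|x|}.$$
It remains to bound the mean of $\log\frac T{1+|x|}$ over $Q$. If $|x_0|\ge2L$, then $|x|\ge|x_0|/2$ on $Q$ and $\frac T{1+|x|}\le\frac{1+\frac32|x_0|}{1+\frac12|x_0|}\le3$. If $|x_0|<2L$, then $Q\subset B(0,3L)$ and $T\le1+3L$; for $|x|\le3L$ we have $\frac{1+3L}{1+|x|}\le\frac{3L}{|x|}$, so the mean is at most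
$$L^{-2}\int_{B(0,3L)}\log\frac{3L}{|x|}\,dx=9\cdot2\pi\int_0^1s\log\tfrac1s\,ds=\frac{9\pi}2.\qquad\square$$

If $A$ is an $H^{1,\infty}$-atom in $R$, then $|\int Ag_n\,d\rho|=|\int A(g_n-c_R)\,d\rho|\le\|A\|_\infty C_0\,\rho(R)\le C_0$. As $g_n$ is bounded and atomic sums converge in $L^1$,
$$\Big|\int Fg_n\,d\rho\Big|\le C_0\,\|F\|_{H^{1,\infty}}\qquad(F\in H^1). \tag{6}$$

## 5. A vertical dipole of length $n$: proof of Theorem 1

Let $n\ge2$, $Q=[-\frac12,\frac12]^2$ and $R_n=Q\times[e^{-6n},e^{-4n}]$ as in Section 2. We want $V\ge0$ in (4), and by the hand computation in Section 3 this happens if $f_n$ is positive above and negative below, and both parts lie far below the points where $V$ is tested.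

**Step 1: the functions $f_n$.** Fix $\varphi\in C_c^\infty(\mathrm{int}\,Q)$ with $0\le\varphi\le4$, $\int\varphi=1$, and $\eta\in C_c^\infty((0,1))$ with $0\le\eta\le2$, $\int\eta=1$. Put $f_n(y,b)=\varphi(y)[p_+(\beta)-p_-(\beta)]$ with
$$p_+(\beta)=\tfrac2n\,\eta\big(\tfrac{2(\beta+4.5n)}n\big),\qquad p_-(\beta)=\tfrac2n\,\eta\big(\tfrac{2(\beta+6n)}n\big).$$
These are probability densities supported in $(-4.5n,-4n)$ and $(-6n,-5.5n)$. Hence $\int f_n\,d\rho=0$ and $\|f_n\|_\infty\le4\cdot\frac4n=\frac{16}n=\frac{32}{\rho(R_n)}$. So $f_n/32$ is an $H^{1,\infty}$-atom in $R_n$, which has parameter $n$, and $\|f_n\|_{H^{1,\infty}}\le32$.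

Let $F=\mathcal R_0f_n=X_0V$. If $F\notin H^1$ there is nothing to prove, so assume $F\in H^1\subset L^1$. Then (4) holds with $\psi(u)=\log(1+u)$, that is, with test function $g_n$. From now on $0<u<n$, $a=(1+|x|)e^{-u}$, and $w=(y,b)$ with $y\in Q$, $e^{-6n}\le b\le e^{-4n}$.

**Step 2: $K$ increases with $\beta$.** The aim is
$$\partial_\beta K\ge\frac K{2d}>0. \tag{7}$$
We have $a\ge e^{-n}$. With $s^2=a^2+\delta^2$, $b^2/s^2\le b^2/a^2\le e^{-6n}\le e^{-6}<\frac1{100}$. By (3),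
$$\partial_\beta\log K=\frac{s^2-b^2}{2Dd}-\frac{b^2(b^2+\delta^2-a^2)}{2D^2}.$$
By (2), $4D^2=(s^2+b^2)^2-4a^2b^2=(s^2-b^2)^2+4b^2\delta^2$, so $s^2-b^2\le2D\le s^2+b^2$. Therefore the first term is at least $\frac1d\cdot\frac{s^2-b^2}{s^2+b^2}\ge\frac{0.98}d$. The term subtracted is at most $\frac{2b^2(s^2+b^2)}{(s^2-b^2)^2}\le\frac{3b^2}{s^2}$. To compare them, let $\Xi=s^2/b^2\ge e^6$. Since $a\ge b$, $d\le\log(2\cosh d)=\log\frac{s^2+b^2}{ab}\le\log(\Xi+1)\le1+\log\Xi$. As $(1+\log\Xi)/\Xi$ is decreasing for $\Xi\ge1$,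
$$d\cdot\frac{3b^2}{s^2}\le\frac{3(1+\log\Xi)}\Xi\le21e^{-6}<0.48 .$$
So $\partial_\beta\log K\ge\frac{0.98-0.48}d=\frac1{2d}$, which is (7).

**Step 3: $V\ge0$.** Since $p_\pm$ are probability densities,
$$V(x,a)=\iiint\varphi(y)p_+(\beta)p_-(\beta')\big[K(z;y,e^\beta)-K(z;y,e^{\beta'})\big]\,d\beta\,d\beta'\,dy,\qquad z=(x,a).$$
On the supports $\beta>\beta'$, and (7) holds on the whole range of heights between. So $V\ge0$, and the integrand of (4) is nonnegative.

**Step 4: a lower bound for $V$.** Let also $1+|x|\le e^n$. Then $\delta\le|x|+\frac1{\sqrt2}\le1+|x|$, $a\le1+|x|$, $b\le1+|x|$. So $D\le\frac12P\le\frac32(1+|x|)^2$ and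
$$d\le\log\frac P{ab}\le\log3+\log(1+|x|)+u-\beta\le2+n+n+6n\le10n.$$
Hence $K\ge\frac1{30\pi^2n(1+|x|)^2}$, and by (7) $\partial_\beta K\ge\frac K{20n}\ge\frac1{600\pi^2n^2(1+|x|)^2}$. On the supports $\beta-\beta'\ge n$, so Step 3 gives
$$V\big(x,(1+|x|)e^{-u}\big)\ge\frac1{600\pi^2\,n\,(1+|x|)^2}\qquad(0<u<n,\ 1+|x|\le e^n). \tag{8}$$

**Step 5: integrate.** We have
$$\int_{1+|x|\le e^n}\frac{dx}{(1+|x|)^2}=2\pi\Big[\log(1+t)+\frac1{1+t}\Big]_0^{e^n-1}=2\pi(n-1+e^{-n})\ge\pi n,$$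
so the horizontal integral of $V$ at each $u$ is at least a constant: the factor $n$ from the slow decay in $x$ compensates the $1/n$ in (8). With $\int_0^n\frac{du}{1+u}=\log(1+n)$, (4) gives
$$\int\mathcal R_0f_n\;g_n\,d\rho\ge\frac{\log(1+n)}{600\pi}.$$
By (6), $\|\mathcal R_0f_n\|_{H^{1,\infty}}\ge\frac{\log(1+n)}{600\pi C_0}$, while $\|f_n\|_{H^{1,\infty}}\le32$. This proves Theorem 1. $\blacksquare$

## 6. Closed graphs and the Corollary

(a) $H^1$ is a Banach space continuously embedded in $L^1$, and $\mathcal R_0:H^1\to L^1$ is bounded. Suppose $\mathcal R_0H^1\subset H^1$. If $f_k\to f$ and $\mathcal R_0f_k\to g$ in $H^1$, then $\mathcal R_0f_k$ converges in $L^1$ both to $\mathcal R_0f$ and to $g$, so $g=\mathcal R_0f$. The graph is closed, and $\mathcal R_0$ is bounded on $H^1$, against Theorem 1.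

(b) $X\Delta^{-1/2}=\sum_ic_i\mathcal R_i$. If $c_0=0$ this is bounded on $H^1$, since $\mathcal R_1,\mathcal R_2$ are. If $c_0\ne0$ and it were bounded on $H^1$, then so would be $\mathcal R_0=c_0^{-1}(X\Delta^{-1/2}-c_1\mathcal R_1-c_2\mathcal R_2)$. $\blacksquare$

## 7. Toward Theorem 2: normalisation and kernel bounds off the diagonal

**Step 1: reduce to centre $(0,1)$.** Let $z_0=(x_0,a_0)$ be the centre of $R$. The map $f\mapsto a_0^2f(z_0\,\cdot)$ sends functions supported in $R$ to functions supported in $z_0^{-1}R$, which has centre $(0,1)$, the same $r$, and side $L/a_0$. It preserves integrals, and $\rho(z_0^{-1}R)=a_0^{-2}\rho(R)$, so it sends atoms to atoms bijectively and preserves the $H^1$ norm. Up to a scalar it is unitary on $L^2$; it preserves $C_c^\infty$ and commutes with the $X_i$, hence with $\Delta$, its functions, and $\mathcal R_0$. So from now on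
$$|y|_\infty\le L/2,\quad|\beta|\le r\ \text{ on }R,\qquad\|A\|_\infty\le(2rL^2)^{-1},\quad\|A\|_1\le1,\quad\int A\,d\rho=0 .$$
Let $F=\mathcal R_0A=X_0V$. Then $\|F\|_2\le\|A\|_2\le\rho(R)^{-1/2}$. Off $\mathrm{supp}A$ we have $F=\int H(\cdot,w)A(w)\,d\rho(w)$, where by (3) with $a,b$ exchanged
$$H=\partial_\alpha K=\frac1{2\pi^2}\Big[\frac{b^2+\delta^2-a^2}{2D^2d^2}-\frac{a^2(a^2+\delta^2-b^2)}{2D^3d}\Big].$$

**Step 2: separated pairs.** Call $(z,w)$ *separated* if $|\alpha-\beta|\ge\frac12$ or $\delta\ge\max(a,b)$. Put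
$$\tau=1+\log\frac P{ab}\ge1,\qquad\Theta=\frac1{P\tau^2}+\frac{a^2}{P^2\tau}.$$
We claim that for separated pairs $cP\le D\le\frac12P$ and $d\ge c\tau$. In the first case $\frac{2ab}P\le\frac1{\cosh(\alpha-\beta)}\le\frac1{\cosh(1/2)}$; in the second $P\ge3ab$, so $\frac{2ab}P\le\frac23$. Now $4D^2=P^2-4a^2b^2$ gives the bounds on $D$, and $\cosh d=\frac P{2ab}$ gives $d\ge c$. Also $e^d\ge\cosh d=\frac P{2ab}$, so $d\ge\tau-1-\log2$. For $\tau\ge4$ this gives $d\ge\tau/2$; for $\tau<4$, $d\ge c$ suffices.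

**Step 3: bounds for the derivatives.** By (3), $|\partial_\beta d|\le\frac P{2D}\le C$ and $\frac{|\partial_\beta D|}D\le\frac{b^2P}{2D^2}\le C\frac{b^2}P$. Moreover $|\nabla_yd|=\frac\delta D\le CP^{-1/2}$, and $8D\nabla_yD=4P(y-x)$ gives $\frac{|\nabla_yD|}D=\frac{P\delta}{2D^2}\le CP^{-1/2}$. In $H$ the numerators $b^2+\delta^2-a^2$ and $a^2+\delta^2-b^2$ are at most $P$ in size, their $y$-gradients at most $2P^{1/2}$, and their $\partial_\beta$ is $\pm2b^2$. The product rule gives, for separated pairs,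
$$|H|\le C\Theta,\qquad|\nabla_yH|\le CP^{-1/2}\Theta,\qquad|\partial_\beta H|\le C\Big[\frac1{P\tau^3}+\frac{a^2}{P^2\tau^2}+\frac{b^2}P\Theta\Big], \tag{9}$$
$$K\le\frac C{P\tau},\qquad|\nabla_yK|\le\frac C{P^{3/2}\tau},\qquad|\partial_\beta K|\le C\Big[\frac1{P\tau^2}+\frac{b^2}{P^2\tau}\Big]. \tag{10}$$
In $\partial_\beta$, differentiating $d$ costs a factor $C/d\le C/\tau$ and produces the first two terms of $|\partial_\beta H|$; differentiating $D$ or a numerator produces the factor $b^2/P$. Right-hand sides decrease in $P$ and in $\tau$, for fixed $a,b$, so only lower bounds for $P$ and $\tau$ will be needed.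

## 8. The cost of moving mass through CZ sets

For $0<\rho(E)<\infty$ put $\nu_E=\chi_E/\rho(E)$. Let $R'$ be a CZ set and $E,E'\subset R'$, up to null sets.

* (G1) If $\rho(E),\rho(E')\ge\kappa\rho(R')$, then $\|\nu_E-\nu_{E'}\|_{H^1}\le C_\kappa$. Indeed the difference has integral $0$ and is bounded by $\kappa^{-1}\rho(R')^{-1}$.
* (G2) If $h$ is supported in $E$ and $\rho(E)\ge\kappa\rho(R')$, then $\|h-(\int h)\nu_E\|_{H^1}\le C_\kappa\min\{\|h\|_\infty\rho(E),\|h\|_2\rho(E)^{1/2}\}$. Indeed this function has integral $0$ and its $L^\infty$ and $L^2$ norms are at most twice those of $h$; for the second bound use $H^{1,2}=H^{1,\infty}$.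

**Step 1: layers over a square.** We cut the region under a square into pieces adapted to CZ sets. Let $t_{-1}=0$ and $t_p=2(\frac32)^p$ for $p\ge0$. For a square $Q$ of side $S$ put
$$E_p(Q)=Q\times\{Se^{-u}:t_p\le u<t_{p+1}\},\qquad p\ge-1 .$$
So $\rho(E_{-1}(Q))=2S^2$ and $\rho(E_p(Q))=\frac12t_pS^2$ for $p\ge0$. For $p\ge0$ and $t=t_p$, $E_p\cup E_{p+1}$ is, up to a null set, a CZ set: $u$ runs through $[t,\frac94t)$, so $r'=\frac58t\ge1$, the centre is at $u=\frac{13}8t$, that is, $S=a_0e^{13t/8}$, and $2r'=\frac{10}8t\le\frac{13}8t<5t=8r'$. Its measure is $\frac54tS^2$, so consecutive layers have cost at most $C$ in (G1). Also let $U(S)$ be the box with centre $(0,S/e)$, $r'=3$, side $e^7S$. It is a CZ set since $\frac Se e^6\le e^7S<\frac Se e^{24}$, and its heights are $[Se^{-4},Se^2]$.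

**Step 2: a partition of $G$.** Let $S_0>0$, $S_i=2^iS_0$,
$$\mathcal Q_0=\{\max(|x|_\infty,a)\le S_0\},\qquad\mathcal Q_i=\{S_{i-1}<\max(|x|_\infty,a)\le S_i\}\quad(i\ge1).$$
Up to null sets, $\mathcal Q_0$ is the disjoint union of the $E_p(Q_{0,m})$, $p\ge-1$, over the $4$ squares $Q_{0,m}$ of side $S_0$ that make up $[-S_0,S_0]^2$. For $i\ge1$, $\mathcal Q_i$ is the disjoint union of
$$T_i=\{|x|_\infty\le S_i,\ S_{i-1}<a\le S_i\}$$
and the $E_p(Q_{i,m})$, $p\ge-1$, over the $12$ squares $Q_{i,m}$ of side $S_{i-1}$ that make up $\{S_{i-1}<|x|_\infty\le S_i\}$. Put $T_0=E_{-1}(Q_{0,1})$. The set $U(S_{i-1})$ (for $i=0$: $U(S_0)$) contains $E_{-1}(Q_{i,m})$, $E_0(Q_{i,m})$, $T_i$ and $T_{i+1}$: relative to $S=S_{i-1}$ (resp. $S_0$) the heights lie in $[Se^{-3},4S]$ and $|x|_\infty\le4S$. All have measure comparable to $S^2$. By (G1), passing from $E_p$ to $E_{p-1}$, and so on down to $E_0$, and then to $T_i$,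
$$\|\nu_{E_p(Q_{i,m})}-\nu_{T_i}\|_{H^1}\le C(p+2),\qquad\|\nu_{T_i}-\nu_{T_{i+1}}\|_{H^1}\le C. \tag{11}$$
This is the logarithm again: reaching depth $u$ takes about $\log u$ steps.

**Step 3: assembling $F$.** We convert piecewise bounds for $F$ into an $H^1$ bound. For a piece $E$ let $c_E$ be either $\rho(E)\sup_E|F|$ or $\rho(E)^{1/2}\|\chi_EF\|_2$; in both cases $\int_E|F|\,d\rho\le c_E$. Let $N_E=p+2$ for $E=E_p(Q_{i,m})$ and $N_{T_i}=1$. Suppose $\sum_Ec_EN_E<\infty$. Then $F\in L^1$. Each piece lies in a CZ set of comparable measure, so (G2) and (11) give $\|\chi_EF-(\int_EF)\nu_{T_i}\|_{H^1}\le Cc_EN_E$ for $E\subset\mathcal Q_i$. With $\mu_i=\int_{\mathcal Q_i}F\,d\rho$, summing,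
$$\|\chi_{\mathcal Q_i}F-\mu_i\nu_{T_i}\|_{H^1}\le C\sum_{E\subset\mathcal Q_i}c_EN_E .$$
Let $\sigma_i=\sum_{j\le i}\mu_j$. Then $\sum_{i\le N}\mu_i\nu_{T_i}=\sum_{i<N}\sigma_i(\nu_{T_i}-\nu_{T_{i+1}})+\sigma_N\nu_{T_N}$, and the last term tends to $0$ in $L^1$ if $\sigma_N\to0$. So, if $\sigma_i\to0$, (11) yields
$$\|F\|_{H^1}\le C\sum_Ec_EN_E+C\sum_i|\sigma_i|. \tag{12}$$

**Step 4: a formula for $\sigma_i$.** Assume $\mathrm{supp}A$ lies in heights $a<S_0$ and $F\in L^1$. Then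
$$\sigma_i=\int_{|x|_\infty\le S_i}V(x,S_i)\,dx. \tag{13}$$
Indeed $V\in L^1_{loc}$ and $X_0V=F\in L^2$, so for a.e. $x$ the function $V(x,\cdot)$ agrees a.e. with a locally absolutely continuous function whose $a\partial_a$ is $F(x,\cdot)$. $V$ is smooth off $\mathrm{supp}A$, hence near $a=S_i$ and near $a=0$, where it therefore equals that function. As $a\to0$ the pairs are separated, $P\ge b^2$ and $\tau\ge\log(b/a)\to\infty$, so $V(x,a)\to0$ by (10). Thus $\int_0^{S_i}F(x,a)\frac{da}a=V(x,S_i)$ for a.e. $x$. Integrate over $|x|_\infty\le S_i$.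

**Step 5: four elementary sums.** For $k\ge2$,
$$\sum_{p\ge0}\frac{(p+2)t_p}{(k+t_p)^m}\le C\frac{\log(2+k)}{k^{m-1}}\ (m=2,3),\qquad\sum_{p\ge0,\ t_p>k}\frac{p+2}{t_p}\le C\frac{\log(2+k)}k, \tag{14}$$
$$\sum_{p\ge-1,\ t_p\le k}(p+2)\max(t_p,1)\le Ck\log(2+k),\qquad\sum_{p\ge0}(p+2)t_pe^{-2t_p}\le C. \tag{15}$$
If $t_p\le k$ then $p+2\le C\log(2+k)$, and $\sum_{0\le p,\,t_p\le k}t_p\le3k$; this gives the first sum of (15) and the part $t_p\le k$ of the first sum in (14). For $t_p>k$ let $p_1$ be the first such $p$; then $p_1+2\le C\log(2+k)$ and $\sum_{j\ge0}(p_1+2+j)\,t_{p_1}^{1-m}(\frac23)^{(m-1)j}\le C(p_1+2)k^{1-m}$, which gives the rest of (14). The last sum is clear.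

## 9. Atoms with $r\ge1$

Here $e^{2r}\le L<e^{8r}$. Take $S_0=4L$ and $k_i=\log S_i$. Then $k_i\ge2r$ and $c(r+i)\le k_i\le C(r+i)$. On $R$, $b\le e^r\le L/e<S_0$, so (13) applies once $F\in L^1$.

**Step 1: far pieces, $i\ge1$.** Here we use $\int A=0$. Let $z\in\mathcal Q_i$, $w\in R$, $k=k_i$. If $|x|_\infty>S_{i-1}$, then $|y|_\infty\le L/2\le\frac18S_{i-1}$ gives $\delta\ge\frac78S_{i-1}\ge\frac72L>b$; either $\delta\ge a$, and then $\delta\ge\max(a,b)$, or $a>\delta\ge\frac72L$, and then $\alpha-\beta\ge1$. If $a>S_{i-1}\ge4L$, then $\alpha-\beta\ge1$. So the pair is separated, and $P\ge cS_i^2$.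

Write $a=S_{i-1}e^{-u}$ on $E_p(Q_{i,m})$ and put $u=0$ on $T_i$. Then $\frac{a^2}P\le Ce^{-2u}$. Since $\log P\ge2k-C$, $\alpha\le k-u$, $\beta\le r\le\frac k2$, we have $\log\frac P{ab}\ge\frac k2+u-C$; with $\tau\ge1$ this gives $\tau\ge c(k+u)$. Also $LP^{-1/2}\le C2^{-i}$ and $\frac{b^2}P\le Ce^{2r}L^{-2}4^{-i}\le Ce^{-2r}4^{-i}$.

Because $\int A=0$ and $\|A\|_1\le1$, $|F(z)|$ is at most the oscillation of $H(z,\cdot)$ over the box $R$ in $(y,\beta)$, that is, at most $C\sup_{w\in R}(L|\nabla_yH|+r|\partial_\beta H|)$. By (9) and $re^{-2r}\le1$,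
$$|F(z)|\le\frac C{S_i^2}\Big[2^{-i}\Big(\frac1{(k+u)^2}+\frac{e^{-2u}}{k+u}\Big)+r\Big(\frac1{(k+u)^3}+\frac{e^{-2u}}{(k+u)^2}\Big)\Big]. \tag{16}$$
Take $c_E=\rho(E)\sup_E|F|$. As $\rho(E_p(Q_{i,m}))\le Ct_pS_i^2$ for $p\ge0$ and $\rho(E_{-1}(Q_{i,m})),\rho(T_i)\le CS_i^2$, (14) and (15) give
$$\sum_{E\subset\mathcal Q_i}c_EN_E\le C\Big[2^{-i}\frac{\log(2+k_i)}{k_i}+\frac{r\log(2+k_i)}{k_i^2}\Big]. \tag{17}$$
Now sum over $i\ge1$. The first terms add up to at most $C$. For the second, $\log(2+t)/t^2$ is decreasing for $t\geq 1$ and $k_i$ is comparable to $r+i$, so the sum is at most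
$$Cr\int_r^\infty\frac{\log(2+t)}{t^2}\,dt\le Cr\cdot\frac{\log(2+r)+1}r\le C\log(2+r).$$

**Step 2: the numbers $\sigma_i$, $i\ge0$.** We estimate $V$ on $a=S_i$, $|x|_\infty\le S_i$. Here $\alpha-\beta\ge1$, $P\ge S_i^2$ and $\tau\ge\alpha-\beta\ge k_i-r\ge\frac12k_i$. By $\int A=0$ and (10),
$$|V(x,S_i)|\le C\Big[\frac L{S_i^3k_i}+\frac r{S_i^2k_i^2}+\frac{re^{2r}}{S_i^4k_i}\Big]\le\frac C{S_i^2}\Big[\frac{2^{-i}}{k_i}+\frac r{k_i^2}\Big],$$
since $L/S_i\le2^{-i}$ and $re^{2r}S_i^{-2}\le re^{-2r}4^{-i}\le2^{-i}$. Once $F\in L^1$ is known, (13) gives $|\sigma_i|\le C[2^{-i}/k_i+r/k_i^2]$. So $\sigma_i\to0$, and $\sum_i|\sigma_i|\le C+Cr\sum_{i\ge0}(r+i)^{-2}\le C$.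

**Step 3: near pieces, $i=0$.** Let $\ell_0=\log(4L)$; then $2r\le\ell_0\le\log4+8r\le10r$. On $E_p(Q_{0,m})$, $a=4Le^{-u}$ and $\alpha=\ell_0-u$. For $|x|_\infty\le4L$ and $|y|_\infty\le\frac L2$ we have $\delta\le7L$, so for any $h>0$
$$\int_{|y|_\infty\le L/2}\frac{dy}{h^2+\delta^2}\le\pi\log\Big(1+\frac{49L^2}{h^2}\Big),\qquad\int_{\mathbb R^2}\frac{h^2\,dy}{(h^2+\delta^2)^2}=\pi. \tag{18}$$
Away from $R$ we use only size: $|F|\le\frac1{2rL^2}\int_R|H|\,d\rho$.

*(i) Pieces above $R$: $t_{p+1}\le\ell_0-\frac32r$.* Then $\alpha\ge\frac32r$, so $\alpha-\beta\ge\frac r2\ge\frac12$ for all $w\in R$: separated, off $\mathrm{supp}A$, with $P\ge a^2+\delta^2$ and $\tau\ge\alpha-\beta\ge\frac r2$. By (9) and (18) with $h=a$ (note $L/a=e^u/4$), and since the $\beta$-integral contributes $2r$,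
$$|F|\le\frac C{rL^2}\cdot r\Big[\frac{1+u}{r^2}+\frac1r\Big]\le\frac C{rL^2},$$
because $u\le\ell_0\le10r$. So $c_E\le C\max(t_p,1)/r$, and by (15) with $k=10r$, $\sum c_EN_E\le\frac Cr\cdot r\log(2+r)=C\log(2+r)$.

*(ii) Pieces around $R$: $t_{p+1}>\ell_0-\frac32r$ and $t_p\le10\ell_0$.* As $\frac32r\le\frac34\ell_0$, we have $t_{p+1}>\ell_0/4$. So there are boundedly many such $p$, and $p+2\le C\log(2+r)$. Here $\rho(E)\le CL^2\ell_0\le CrL^2\le C\rho(R)$, and we take $c_E=\rho(E)^{1/2}\|\chi_EF\|_2\le\rho(E)^{1/2}\rho(R)^{-1/2}\le C$. The contribution is at most $C\log(2+r)$.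

*(iii) Pieces below $R$: $t_p>10\ell_0$.* Then $\beta-\alpha\ge u-\ell_0-r\ge u-\frac32\ell_0\ge\frac u2\ge1$: separated, off $\mathrm{supp}A$, with $P\ge b^2+\delta^2$, $\tau\ge\beta-\alpha\ge\frac u2$ and $\frac{a^2}P\le e^{-2(\beta-\alpha)}\le e^{-u}$. So $\Theta\le\frac C{Pu^2}$. By (18) with $h=b\ge e^{-r}$, $\int_{|y|_\infty\le L/2}\frac{dy}{b^2+\delta^2}\le C(1+\ell_0+r)\le Cr$. Hence $|F|\le\frac C{rL^2}\cdot r\cdot ru^{-2}=CL^{-2}ru^{-2}$, so $c_E\le Cr/t_p$. By (14) with $k=10\ell_0$, the contribution is at most $Cr\,\frac{\log(2+10\ell_0)}{10\ell_0}\le C\log(2+r)$.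

Now $\sum_Ec_EN_E\le C\log(2+r)$, so $F\in L^1$, Step 2 applies, and (12) gives $\|F\|_{H^1}\le C\log(2+r)$.

## 10. Atoms with $r<1$

Here $e^2r\le L<e^8r$, and the aim is $\|F\|_{H^1}\le C$. If $r\ge\frac14$, then $R$ lies in the CZ set with centre $(0,1)$, $r'=4$, side $e^8$, whose measure is at most $C\rho(R)$. So $A$ is $C$ times an atom covered by Section 9. Let $r<\frac14$.

**Step 1: dilated boxes.** For $j\ge0$ put $r_j=2^{j+1}r$, $L_j=\frac12e^8r_j$, and let $R^{(j)}$ be the box with centre $(0,1)$ and parameters $r_j,L_j$. It is a CZ set while $r_j<1$, and $R\subset R^{(0)}$ since $L<e^8r=L_0$. Let $J\ge1$ be such that $r_J\in[\frac12,1)$; then $J\le C\log(1/r)$. Take $S_0=e^9$, so $R^{(J)}\subset\mathcal Q_0$. Let $q(z,w)$ be the Euclidean distance in the coordinates $(x,\alpha)$. If $z\notin R^{(j)}$, $1\le j\le J$, and $w\in R$, then $q(z,w)\ge cr_j$: either $|\alpha-\beta|\ge r_j-r\ge\frac34r_j$, or $|x-y|_\infty\ge\frac{e^8r_j}4-\frac{e^8r}2\ge\frac{e^8r_j}4-\frac{e^8r_j}8$.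

**Step 2: the kernel near the diagonal.** We claim that for $w\in R$ and $z\neq w$ with $|x|_\infty\le e^9$, $e^{9-150}\le a\le e^9$,
$$|\nabla_yH|+|\partial_\beta H|\le C\,q(z,w)^{-4}. \tag{19}$$
Let $v=\cosh d-1=\frac{\delta^2}{2ab}+\cosh(\alpha-\beta)-1$. It is smooth in $(x,\alpha,y,\beta)$, comparable to $q^2$ on compact sets, with first derivatives $O(q)$ and bounded second derivatives there. Now $v=\theta(d^2)$ with $\theta(s)=\sum_{m\ge1}\frac{s^m}{(2m)!}$, and $\theta'>0$ on $[0,\infty)$. So $d^2=\theta^{-1}(v)$ has the same three properties. Also $\frac{d}{\sinh d}=\big(\sum_{m\ge0}\frac{d^{2m}}{(2m+1)!}\big)^{-1}$ is a smooth function of $d^2$, so $K=\frac1{2\pi^2ab}\cdot\frac d{\sinh d}\cdot\frac1{d^2}$ is a smooth function times $\frac1{d^2}$. The first derivatives of $d^{-2}$ are $O(q\cdot q^{-4})$ and the second are $O(q^2q^{-6}+q^{-4})$. As $H=\partial_\alpha K$, (19) follows.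

**Step 3: the local part.** We treat $\chi_{R^{(J)}}F$ by annuli. Since $\int A=0$ and $L\le Cr$, (19) gives $|F|\le Cr\,r_j^{-4}$ on $R^{(j+1)}\setminus R^{(j)}$ for $1\le j<J$, while $\rho(R^{(j+1)})\le Cr_j^3$. So for $h_j=\chi_{R^{(j+1)}\setminus R^{(j)}}F$ we have $|\int h_j|\le\|h_j\|_\infty\rho(R^{(j+1)})\le Cr/r_j\le C2^{-j}$, and (G2) gives $\|h_j-(\int h_j)\nu_{R^{(j+1)}}\|_{H^1}\le C2^{-j}$. By (G1) along the chain of boxes, $\|\nu_{R^{(j+1)}}-\nu_{R^{(1)}}\|_{H^1}\le Cj$. On $R^{(1)}$ we use $\|F\|_2\le\rho(R)^{-1/2}$, $\rho(R^{(1)})\le C\rho(R)$ and (G2). With $\mu=\int_{R^{(J)}}F\,d\rho$ this gives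
$$\|\chi_{R^{(J)}}F-\mu\,\nu_{R^{(1)}}\|_{H^1}\le C+C\sum_{j\ge1}j2^{-j}\le C. \tag{20}$$
Moreover $\|\nu_{R^{(1)}}-\nu_{R^{(J)}}\|_{H^1}\le CJ$. Finally $\|\nu_{R^{(J)}}-\nu_{T_0}\|_{H^1}\le C$, because both sets have measure at least $c$ and lie in the CZ set with centre $(0,1)$, $r'=12$, side $e^{30}$. (Recall that $T_0$ has side $e^9$ and heights in $[e^7,e^9]$.)

The cost $CJ$ is of order $\log(1/r)$, so we need $\mu$ to be small. That is what the next step provides.

**Step 4: outside $R^{(J)}$.** For $z\notin R^{(J)}$, $|F|\le Cr\sup_{w\in R}(|\nabla_yH|+|\partial_\beta H|)$, with $b\in[e^{-1/4},e^{1/4}]$ and $|y|_\infty\le\frac{e^8}8$. For pieces that meet $R^{(J)}$ we replace $F$ by $\chi_{E\setminus R^{(J)}}F$; on $R^{(J)}$ one has $u\le10$, so these have $t_p\le100$.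

* On $E_p(Q_{0,m})\setminus R^{(J)}$ with $t_p\le100$ (finitely many $p$, and $u<150$): $q(z,w)\ge c$, so $|F|\le Cr$ by (19), and $c_E\le Cr$.
* On $E_p(Q_{0,m})$ with $t_p>100$: $\beta-\alpha\ge u-9-\frac14\ge\frac u2$, so the pairs are separated, $P\ge b^2\ge c$, $\tau\ge\frac u2$, $a^2\le Ce^{-u}$, $\frac{b^2}P\le1$. By (9), $|F|\le Cru^{-2}$, so $c_E\le Cr/t_p$, and $\sum_p(p+2)r/t_p\le Cr$.
* On $\mathcal Q_i$, $i\ge1$: as $|y|_\infty\le\frac18S_{i-1}$ and $S_{i-1}\ge e^9$, the pairs are separated as in Section 9 (if $a>\delta\ge\frac78e^9$ then $\alpha-\beta\ge1$, and likewise if $a>S_{i-1}$). Further $P\ge cS_i^2$, $\frac{a^2}{P}\le Ce^{-2u}$, $\log\frac P{ab}\ge k_i+u-C$, so $\tau\ge c(k_i+u)$; and $P^{-1/2}\le C2^{-i}$, $\frac{b^2}P\le C4^{-i}$. Thus (9) bounds $|F|$ by $r$ times the right side of (16) with the factor $r$ inside the bracket replaced by $1$. As for (17), with $k_i=9+i\log2$,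
$$\sum_{i\ge1}\sum_{E\subset\mathcal Q_i}c_EN_E\le Cr\sum_{i\ge1}\Big[2^{-i}\frac{\log(2+k_i)}{k_i}+\frac{\log(2+k_i)}{k_i^2}\Big]\le Cr.$$

So outside $R^{(J)}$, $\sum_Ec_EN_E\le Cr$ and $\int_{G\setminus R^{(J)}}|F|\,d\rho\le Cr$. As $F\in L^2$ and $\rho(R^{(J)})<\infty$, $F\in L^1$.

**Step 5: $\sigma_i$ and $\mu$.** On $a=S_i$ we have $\alpha-\beta\ge k_i-\frac14\geq \frac12 k_i$ and $P\ge S_i^2$, so by $\int A=0$ and (10), $|V(x,S_i)|\le Cr\big[\frac1{S_i^3k_i}+\frac1{S_i^2k_i^2}+\frac1{S_i^4k_i}\big]$. Since $\mathrm{supp}A$ lies in heights at most $e^{1/4}<S_0$, (13) gives $|\sigma_i|\le Cr[2^{-i}/k_i+k_i^{-2}]\to0$ and $\sum_i|\sigma_i|\le Cr$. In particular $\int F\,d\rho=\lim\sigma_i=0$, so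
$$|\mu|=\Big|\int_{G\setminus R^{(J)}}F\,d\rho\Big|\le Cr,\qquad|\mu|J\le Cr\log(1/r)\le C .$$

**Step 6: assembling.** By (20) and the two bounds after it, $\|\chi_{R^{(J)}}F-\mu\,\nu_{T_0}\|_{H^1}\le C+C|\mu|(J+1)\le C$. In $\mathcal Q_0$ add the pieces $\chi_{E\setminus R^{(J)}}F$, moved to $T_0$ by (G2) and (11) at total cost at most $Cr$; this gives $\|\chi_{\mathcal Q_0}F-\mu_0\nu_{T_0}\|_{H^1}\le C$. The rest of the argument for (12) is unchanged, so $\|F\|_{H^1}\le C+Cr\le C$. As $\log(2+r)\ge\log2$, the atomic estimate of Theorem 2 is proved for all $r>0$.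

## 11. Weighted sums of atoms, and why $\log(2+r)$ is the right weight

**The supremum over atoms.** For $r\ge2$ the upper bound is the atomic estimate. The lower bound is Theorem 1 with $n=r$: the atom $f_r/32$ satisfies $\|\mathcal R_0(f_r/32)\|_{H^1}\ge\frac c{32}\log(1+r)\ge c'\log(2+r)$.

**Sufficiency.** Let $f=\sum_j\lambda_jA_j$ with $\sum_j|\lambda_j|\log(2+r_j)<\infty$, where $A_j$ is an $H^{1,\infty}$-atom supported in a CZ set of parameter $r_j$. Since $\log(2+r)\ge\log2$, also $\sum_j|\lambda_j|<\infty$ and $f\in H^1$. By boundedness from $H^1$ to $L^1$, $\mathcal R_0f=\sum_j\lambda_j\mathcal R_0A_j$ in $L^1$, and by the atomic estimate the series converges absolutely in $H^1$. So $\mathcal R_0f\in H^1$.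

**No smaller weight.** If $\omega$ is a weight with $\|\mathcal R_0A\|_{H^1}\le\omega(r)$ for all $H^{1,\infty}$-atoms $A$ with parameter $r$, then $\omega(r)\ge c\log(2+r)$ for $r\ge2$, by the atoms $f_r/32$. The same holds if we ask only for the implication. Suppose that $\sum_j|\lambda_j|<\infty$ and $\sum_j|\lambda_j|\omega(r_j)<\infty$ always imply $\mathcal R_0\sum_j\lambda_jA_j\in H^1$, and put $\bar\omega=\max(\omega,1)$. If no $c>0$ satisfied $\bar\omega(r)\ge c\log(2+r)$ for all $r\ge2$, there would be $r_k\ge2$ with $\bar\omega(r_k)\le2^{-k}\log(2+r_k)$, $k\ge1$. Let $A_k=f_{r_k}/32$. On the Banach space of sequences with norm $\sum_k|\lambda_k|\bar\omega(r_k)$, the map $(\lambda_k)\mapsto\mathcal R_0\sum_k\lambda_kA_k$ takes values in $H^1$ by assumption and is continuous into $L^1$. By the closed graph theorem, as in Section 6, it is bounded into $H^1$. Applied to the unit sequences this gives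
$$c'\log(2+r_k)\le\|\mathcal R_0A_k\|_{H^1}\le M\,\bar\omega(r_k)\le M\,2^{-k}\log(2+r_k)$$
for all $k$, which is impossible. So $\bar\omega(r)\ge c\log(2+r)$ for $r\ge2$, and $\omega$ cannot be of smaller order than $\log(2+r)$. This completes the proof of Theorem 2. $\blacksquare$
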